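# Centralizer chains in $p'$-reduced locally finite $p$-artinian groups

## 1. Two-power roots of unity acting on infinitely many lines

Let $k=\overline{\mathbb F}_3$, and let $T\le k^\times$ be the group of all elements of $2$-power order. Since $k$ has characteristic $3$, the equation $x^{2^m}=1$ has exactly $2^m$ roots, so $T\cong\mathbb Z/2^\infty$. Its proper subgroups are the finite cyclic groups
$$\Omega_m(T)=\{t\in T: t^{2^m}=1\},\qquad \Omega_1(T)=\{\pm1\},\quad \Omega_2(T)=\{\pm1,\pm i\},\ \dots$$
Let $V$ be a $k$-vector space with basis $e_0,e_1,e_2,\dots$, and let $t\in T$ act by $t\cdot e_n=t^{2^n}e_n$. Put $G=V\rtimes T$, written as pairs with $(v,t)(w,s)=(v+t\cdot w,\,ts)$.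

*The group is locally finite.* Finitely many elements $(v,t)$ involve finitely many basis vectors $e_0,\dots,e_N$, some $\Omega_m(T)$, and finitely many coordinates. All of this is defined over a finite subfield $k_0\supseteq\Omega_m(T)$, so the elements lie in the finite group $(\bigoplus_{n\le N}k_0e_n)\rtimes\Omega_m(T)$.

*The 2-subgroups are tiny.* Nontrivial elements of $V$ have order $3$. So a $2$-subgroup meets $V$ trivially and embeds in $G/V\cong T$. In particular every $2$-subgroup satisfies the minimal condition on subgroups.

*The centralizers descend forever.* The element $-1$ sends $e_0\mapsto -e_0$ and fixes $e_1,e_2,\dots$. The element $i$ sends $e_0\mapsto ie_0$, $e_1\mapsto -e_1$, and fixes $e_2,e_3,\dots$. In general a generator $t$ of $\Omega_m(T)$ fixes $e_n$ exactly when $t^{2^n}=1$, that is, when $n\ge m$. So $C_V(\Omega_m(T))=\bigoplus_{n\ge m}ke_n$. An element $(v,t)$ commutes with $(0,s)$ exactly when $(v,ts)=(s\cdot v,st)$, that is, when $s\cdot v=v$. Hence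
$$C_G(\Omega_m(T))=\Bigl(\bigoplus_{n\ge m}ke_n\Bigr)\rtimes T ,$$
an infinite strictly descending chain of centralizers of finite $2$-subgroups.

*Maximal 2-subgroups are not all conjugate.* For $t\in T$ put $d(t)=\sum_n(1-t^{2^n})e_n$. The sum is finite, since $t^{2^n}=1$ for large $n$. From $(1-\tau)+\tau(1-\sigma)=1-\tau\sigma$ in each coordinate we get $d(ts)=d(t)+t\cdot d(s)$, so $T'=\{(d(t),t):t\in T\}$ is a subgroup, isomorphic to $T$. Both $T$ and $T'$ are maximal $2$-subgroups, because each already maps onto $G/V$. Now
$$(w,u)(0,t)(w,u)^{-1}=(w-t\cdot w,\ t),$$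
so if $T'$ were conjugate to $T$ by $(w,u)$, we would have $(1-t^{2^n})w_n=1-t^{2^n}$ for all $n$ and $t$. Choosing $t$ with $t^{2^n}\neq1$ gives $w_n=1$ for every $n$. That is impossible, since $w\in V$ has finitely many nonzero coordinates.

*Both symptoms vanish when $V$ is divided out.* The subgroup $V$ is normal, and its elements have order prime to $2$. The quotient $G/V\cong T$ is abelian, so it has no descending chain of centralizers at all. Nor has the quotient lost any information about how $G$ conjugates $2$-elements: if $(v,u)$ conjugates $(0,s)$ to $(0,s')$, then projecting to $T$ gives $s=s'$, so $G$ fuses nothing in $T$, exactly as $T$ itself does.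

So in this example the bad chain is caused by a normal subgroup that is invisible to the prime $2$. Is that always the cause? And if so, can bad chains ever matter for the conjugation pattern among $p$-subgroups? The rest of these notes answers both questions.

## 2. Locally finite $p$-artinian groups and their fusion systems

Fix a prime $p$. A $p$-element is an element of $p$-power order. We write $x^g=g^{-1}xg$ and $[x,y]=x^{-1}y^{-1}xy$. A descending chain *stabilizes* if it is constant from some point on. A group is *artinian* if every descending chain of subgroups stabilizes.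

**Definition (basic finiteness conditions).** A group is *locally finite* if each finitely generated subgroup is finite. It is a *$p'$-group* if each element has finite order prime to $p$. A locally finite group is *$p'$-reduced* if it has no nontrivial normal $p'$-subgroup.

In a locally finite group a product of normal $p'$-subgroups is a $p'$-group: for two factors, $N_1N_2/N_1$ is a quotient of the $p'$-group $N_2$, and every element of an arbitrary product lies in a finite product. So there is a largest normal $p'$-subgroup $O_{p'}(G)$. Likewise there is a largest normal $p$-subgroup $O_p(G)$. In Section 1, $O_{2'}(G)=V$, because $G/V$ is a $2$-group.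

**Definition (discrete $p$-toral group).** A group $S$ with a normal subgroup $T\cong(\mathbb Z/p^\infty)^r$, $r<\infty$, such that $S/T$ is a finite $p$-group.

Example: for $p=2$, the group $\mathbb Z/2^\infty\rtimes C_2$ with $C_2$ acting by inversion.

**Definition (LFA).** A group $G$ is *locally finite $p$-artinian*, LFA for short, if (i) $G$ is locally finite and (ii) every $p$-subgroup of $G$ is artinian. Its $p$-subgroups are then discrete $p$-toral. It is *locally finite, strongly $p$-artinian* if in addition

(iii) every strictly descending chain $C_G(P_1)>C_G(P_2)>\cdots$ of centralizers of finite $p$-subgroups $P_i\le G$ is finite.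

Examples: the group of Section 1 is LFA for $p=2$, but not strongly so. Every artinian locally finite group is strongly $p$-artinian. The group $PSL_2(\overline{\mathbb F}_p)$ is not LFA, because its upper unitriangular subgroup is an infinite elementary abelian $p$-group. Subgroups of LFA groups are LFA.

**Definition (weakly Sylow).** A *weakly Sylow* $p$-subgroup of an LFA group $G$ is a $p$-subgroup $S$ containing a $G$-conjugate of every finite $p$-subgroup of $G$. Such subgroups exist; this is part of the setup.

Example: in Section 1 both $T$ and $T'$ are weakly Sylow. Indeed, let $R$ be a finite $2$-subgroup with image $\Omega_m(T)$ in $G/V$, and let $R_1$ be the subgroup of $T$ (or of $T'$) with the same image. The finite group $\langle R,R_1\rangle\le VR$ meets $V$ in a normal subgroup of odd order with quotient of order $|R|=|R_1|$. So $R$ and $R_1$ are both Sylow in it, hence conjugate.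

**Definition (fusion system of an LFA group).** A *fusion system* over a discrete $p$-toral group $S$ is a category with the subgroups of $S$ as objects and certain injective homomorphisms as morphisms, including all those induced by conjugation in $S$, such that each morphism is an isomorphism of the category followed by an inclusion. An isomorphism of fusion systems is an isomorphism of the underlying groups that carries the morphism sets to each other. For $S$ weakly Sylow in an LFA group $G$, let $\overline{\mathcal F}_S(G)$ be the fusion system over $S$ whose morphisms $P\to Q$ are the injective homomorphisms $\varphi$ such that for each *finite* $R\le P$, the restriction $\varphi|_R$ is conjugation by some element of $G$.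

There is a notion of *saturated* fusion system, given by further axioms. All we need is the following part of the setup: $\overline{\mathcal F}_S(G)$ is saturated, and up to isomorphism it does not depend on the choice of $S$.

Example: let $p$ be odd and $G=T\rtimes\langle\iota\rangle$ with $T\cong\mathbb Z/p^\infty$ and $\iota$ of order $2$ acting by inversion. Then $S=T$ is weakly Sylow. A morphism $P\to Q$ with $P\ne1$ acts on each finite $R\le P$ as $x\mapsto x$ or $x\mapsto x^{-1}$. These two maps already differ on $\Omega_1(T)$, so the sign is the same for all $R\neq 1$, and the only morphisms are the inclusion and its composite with inversion. This $G$ is $p'$-reduced: a normal $p'$-subgroup meets $T$ trivially, hence centralizes $T$, hence lies in $C_G(T)=T$ and is trivial.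

**Definition (realizability).** A saturated fusion system $\mathcal F$ over a discrete $p$-toral group is *LF-realizable* if $\mathcal F\cong\overline{\mathcal F}_S(G)$ for some LFA group $G$ and some weakly Sylow $S\le G$. It is *LFS-realizable* if the same holds for some locally finite, strongly $p$-artinian $G$.

The paper of Broto, Levi and Oliver, "Realizability of fusion systems by discrete groups: II" (arXiv:2505.16375, 2025), is the source of the following conjecture: *there are $p'$-reduced locally finite $p$-artinian groups that are not strongly $p$-artinian, and there are fusion systems that are LF-realizable but not LFS-realizable.* Both parts are false.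

**Theorem A.** Let $G$ be a locally finite $p$-artinian group with no nontrivial normal $p'$-subgroup. Then $G$ is locally finite, strongly $p$-artinian.

**Theorem B.** Let $G$ be a locally finite $p$-artinian group, $S\le G$ weakly Sylow, $K=O_{p'}(G)$. Then $G/K$ is locally finite, strongly $p$-artinian, $SK/K\cong S$ is weakly Sylow in $G/K$, and $\overline{\mathcal F}_S(G)\cong\overline{\mathcal F}_{SK/K}(G/K)$. Hence a saturated fusion system is LF-realizable if and only if it is LFS-realizable.

**Theorem C.** Let $G$ be locally finite $p$-artinian, $K=O_{p'}(G)$.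

1. $G$ is strongly $p$-artinian if and only if for every subgroup $T\cong\mathbb Z/p^\infty$ of $G$ the chain $C_K(\Omega_1(T))\ge C_K(\Omega_2(T))\ge\cdots$ stabilizes.
2. If $K=1$, then every $p$-subgroup $P\le G$ has a finite subgroup $P_0$ with $C_G(P_0)=C_G(P)$; all maximal $p$-subgroups of $G$ are conjugate and are exactly the weakly Sylow ones; and every morphism of $\overline{\mathcal F}_S(G)$ is conjugation by a single element of $G$.
3. "$p'$-reduced" cannot be dropped in Theorem A. Also, in condition (iii) of the conclusion of Theorem A, "finite $p$-subgroups" cannot be replaced by "finite subgroups generated by $p$-elements".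

Theorem C is a complement; the conjecture is refuted by A and B alone. Six published inputs, labeled (E1) to (E6), will be quoted at the places where they are used. They concern finite simple groups, algebraic groups, and central extensions.

## 3. Discrete $p$-toral groups and their automorphisms

For a discrete $p$-toral group $B$, with $T$ as in the definition, put $B_0=T$ and call it the *torus* of $B$. If $D\le B$ has no proper subgroup of finite index, then $D\cap B_0$, which has finite index in $D$, equals $D$; so $D\le B_0$. A divisible abelian group has no nontrivial finite quotient (if multiplication by $m$ is onto and the quotient has order $m$, the quotient is trivial), so $B_0$ contains every divisible abelian subgroup of $B$. Thus $B_0$ is the largest divisible subgroup. It is characteristic and abelian of finite index. Put $\Omega_n(B_0)=\{b\in B_0:b^{p^n}=1\}$.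

Discrete $p$-toral groups are countable. A nontrivial one has nontrivial center: if $B_0=1$, it is a finite $p$-group; if $B_0\ne1$, the finite $p$-group $B/B_0$ has nontrivial fixed points on the finite $p$-group $\Omega_1(B_0)\neq 1$, and these are central in $B$.

One elementary rule will be used many times. Let $X\trianglelefteq G$ and let $A\ge B$ be subgroups of $G$. Then
$$A\cap X=B\cap X\ \text{ and }\ AX=BX\quad\Longrightarrow\quad A=B,\tag{1}$$
because $A=A\cap BX=B(A\cap X)=B(B\cap X)=B$. So a descending chain $A_j$ stabilizes as soon as $A_j\cap X$ and $A_jX$ do. In particular the class of artinian groups, which is clearly closed under subgroups and quotients, is closed under extensions.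

**Lemma 1.** Let $G$ be LFA and $N\trianglelefteq G$. Every countable $p$-subgroup of $G/N$ is the image of a $p$-subgroup of $G$ (a finite one, of a finite one), and $G/N$ is LFA.

*Proof.* **Step 1: lifting.** We lift $p$-subgroups by taking Sylow subgroups of finite groups. Let $Q/N$ be a countable $p$-group, written as the union of finite subgroups $Q_1/N\le Q_2/N\le\cdots$. Choose finite $F_1\le F_2\le\cdots$ with $F_iN=Q_i$: let $F_i$ be generated by $F_{i-1}$ and finitely many representatives of the cosets in $Q_i/N$. Choose $P_i\in\mathrm{Syl}_p(F_i)$ with $P_i\le P_{i+1}$. As $F_i/(F_i\cap N)$ is a $p$-group, $F_i=P_i(F_i\cap N)$, so $P_iN=Q_i$. Then $P=\bigcup P_i$ is a $p$-group with $PN=Q$. If $Q/N$ is finite, one $P_i$ suffices.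

**Step 2: the quotient is LFA.** We show that $p$-subgroups of $G/N$ are artinian. Certainly $G/N$ is locally finite. Suppose a $p$-subgroup of $G/N$ has an infinite strictly descending chain $X_1>X_2>\cdots$. Pick $x_i\in X_i\smallsetminus X_{i+1}$ and let $D=\langle x_1,x_2,\dots\rangle$. This is a countable $p$-group, so by Step 1 it is a quotient of a $p$-subgroup of $G$, hence artinian. But $x_i\in (D\cap X_i)\smallsetminus X_{i+1}$, so $D\cap X_i$ descends strictly, a contradiction. $\square$

**Lemma 2.** Let $B$ be discrete $p$-toral.

(a) If a finite group $Q$ acts on a discrete $p$-torus $A$, that is, $A\cong(\mathbb Z/p^\infty)^r$, then $H^1(Q;A)$ is finite.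

(b) Every torsion subgroup of $\mathrm{Aut}(B)$ is artinian.

(c) For $P$ a finite group, $\mathrm{Hom}(P,B)/\mathrm{Inn}(B)$ is finite.

*Proof.* **Step 1: part (a).** The cocycle group $Z^1(Q;A)\le A^{|Q|}$ is artinian, and $H^1(Q;A)$ is a quotient of it of exponent dividing $|Q|$. An artinian abelian $p$-group of bounded exponent is finite.

**Step 2: part (b), reduction to automorphisms trivial on $B_0$ and $B/B_0$.** Let $A\le\mathrm{Aut}(B)$ be torsion. We have $\mathrm{Aut}(B_0)\cong GL_r(\mathbb Z_p)$, and we claim the kernel of reduction mod $p^2$ is torsion-free. Suppose $x=1+p^sM\ne1$ has prime order $\ell$, with $s\ge2$ and $M\not\equiv0$ mod $p$. Expanding $x^\ell=1$ gives $\ell p^sM\equiv0$ mod $p^{2s}$. If $\ell\ne p$, then $M\equiv0$ mod $p^s$. If $\ell=p$, then $p^{s+1}M\equiv0$ mod $p^{2s}$ with $2s\ge s+2$, so $M\equiv0$ mod $p$. Both are contradictions. So the torsion image of $A$ in $\mathrm{Aut}(B_0)$ embeds in $GL_r(\mathbb Z/p^2)$ and is finite. The image of $A$ in $\mathrm{Aut}(B/B_0)$ is finite as well. Let $A_1\le A$ be the common kernel, a normal subgroup of finite index.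

**Step 3: part (b), the common kernel.** We embed $A_1$ in an artinian group. For $\alpha\in A_1$ put $c_\alpha(b)=b^{-1}\alpha(b)\in B_0$. Then $c_\alpha(bb')=c_\alpha(b)^{b'}c_\alpha(b')$. Since $c_\alpha$ is trivial on $B_0$ and $B_0$ is abelian, $c_\alpha$ factors through $B/B_0$. So $c_\alpha\in Z^1(B/B_0;B_0)\le B_0^{|B/B_0|}$. Moreover
$$c_{\alpha\beta}(b)=b^{-1}\alpha(b\,c_\beta(b))=c_\alpha(b)c_\beta(b),$$
as $\alpha$ is trivial on $B_0$. So $\alpha\mapsto c_\alpha$ is a homomorphism, and it is clearly injective. Hence $A_1$ is artinian, and so is $A$.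

**Step 4: part (c).** The set $\mathrm{Hom}(P,B/B_0)$ is finite. The lifts of a given $\psi:P\to B/B_0$ to homomorphisms $P\to B$, modulo conjugation by $B_0$, either do not exist or form a torsor under $H^1(P;B_0)$, with $P$ acting through $\psi$. This group is finite by (a). $\square$

## 4. Chains of centralizers: reduction to one $\mathbb Z/p^\infty$, and two easy classes

**Lemma 3.** An LFA group $G$ satisfies (iii) if and only if for every $T\cong\mathbb Z/p^\infty$ in $G$ the chain $C_G(\Omega_n(T))$ stabilizes. In this case every $p$-subgroup $P$ of $G$ has a finite subgroup $P_0$ with $C_G(P_0)=C_G(P)$.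

*Proof.* If (iii) holds, the chain $C_G(\Omega_n(T))$ stabilizes, since otherwise a subsequence would descend strictly forever. Now assume the condition on the subgroups $T$.

**Step 1: increasing chains of finite $p$-groups.** We show that if $Q_1\le Q_2\le\cdots$ are finite with union a $p$-group $P$, then $C_G(Q_j)=C_G(P)$ for large $j$. Let $P^*$ be the torus of $P$, a product of subgroups $T_1,\dots,T_r\cong\mathbb Z/p^\infty$. Since $C_G(\Omega_n(P^*))=\bigcap_iC_G(\Omega_n(T_i))$, there is $n$ with $C_G(\Omega_n(P^*))=C_G(P^*)$. As $P/P^*$ is finite, $P=Q_{j_0}P^*$ for some $j_0$, so $Q_j=Q_{j_0}(Q_j\cap P^*)$ for $j\ge j_0$. For large $j$ we have $\Omega_n(P^*)\le Q_j\cap P^*\le P^*$, so $C_G(Q_j\cap P^*)=C_G(P^*)$ and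
$$C_G(Q_j)=C_G(Q_{j_0})\cap C_G(P^*)=C_G(P).$$
Every $p$-subgroup of $G$ is countable, hence such a union, and the last assertion of the lemma follows.

**Step 2: arbitrary chains.** We replace the $P_i$ of (iii) by an increasing sequence of $p$-groups with the same centralizers. Let $C_G(P_1)>C_G(P_2)>\cdots$ be infinite with $P_i$ finite $p$-groups. The group $R_j=\langle P_1,\dots,P_j\rangle$ is finite, and $C_G(R_j)=\bigcap_{i\le j}C_G(P_i)=C_G(P_j)$. It need not be a $p$-group. Choose $Q_j\in\mathrm{Syl}_p(R_j)$ with $Q_j\le Q_{j+1}$. By Sylow's theorem $P_j^r\le Q_j$ for some $r\in R_j$, and $r$ centralizes $C_G(R_j)$. Therefore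
$$C_G(R_j)\le C_G(Q_j)\le C_G(P_j^r)=C_G(P_j)^r=C_G(R_j)^r=C_G(R_j).$$
So $C_G(Q_j)=C_G(P_j)$ with $Q_j$ increasing, and Step 1 applied to $P=\bigcup Q_j$ says this chain stabilizes, a contradiction. $\square$

Two classes of groups can now be settled by hand.

*Self-centralizing $O_p(G)$.* Suppose $G$ is LFA and $C_G(O)\le O$ for $O=O_p(G)$. Then $G/Z(O)=G/C_G(O)$ is a torsion subgroup of $\mathrm{Aut}(O)$, artinian by Lemma 2(b), and $Z(O)$ is artinian. So $G$ is artinian, and (iii) holds trivially.

*Linear groups.* Let $L\le GL_n(E)$, $E$ a field. Then $L$ satisfies the descending chain condition on centralizers of arbitrary subsets. Given $C_L(Y_1)\ge C_L(Y_2)\ge\cdots$, we have $C_L(Y_j)=C_L(Y_1\cup\dots\cup Y_j)=L\cap W_j$, where $W_j=\{m\in M_n(E):my=ym\text{ for all }y\in Y_1\cup\dots\cup Y_j\}$. The $W_j$ are decreasing linear subspaces of $M_n(E)$, so they stabilize. Finite direct products of linear groups inherit the condition, since the centralizer of a subset of $\prod L_i$ is the product of the centralizers of its projections.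

The next lemma lets us ignore a normal $p$-subgroup.

**Lemma 4.** Let $G$ be LFA, $N\trianglelefteq G$ a $p$-subgroup, and $R_1\le R_2\le\cdots\le G$ subgroups such that $C_{G/N}(R_jN/N)$ stabilizes. Then $C_G(R_j)$ stabilizes.

*Proof.* Let $R=\bigcup R_j$ and $C_j=C_G(R_j)$. Let $C/N$ be the stable value of $C_{G/N}(R_jN/N)$, reached at $j_0$. Then $[r,c]\in N$ for $r\in R$, $c\in C$, and $C_j\le C$ for $j\ge j_0$. We apply (1) with $X=C_G(N)$.

**Step 1: the chain modulo $C_G(N)$.** The group $G/C_G(N)$ is a torsion subgroup of $\mathrm{Aut}(N)$, hence artinian by Lemma 2(b). So $C_jC_G(N)$ stabilizes.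

**Step 2: the chain inside $C_G(N)$.** We show that $C_j\cap C_G(N)$ lies above a subgroup with artinian quotient. Let $C^1=C\cap C_G(N)$. For $c\in C^1$, $r\in R$ put
$$\varepsilon_c(r)=r^{-1}r^c=(c^{-1})^rc .$$
The first form shows it lies in $N$, and the second that it lies in $C_G(N)$; so $\varepsilon_c(r)\in Z(N)$. For $c,d\in C^1$,
$$\varepsilon_{cd}(r)=r^{-1}(r\,\varepsilon_c(r))^d=r^{-1}r^d\,\varepsilon_c(r)^d=\varepsilon_d(r)\varepsilon_c(r),$$
because $d$ centralizes $N$. So $c\mapsto\varepsilon_c$ is a homomorphism from $C^1$ to a product of copies of the abelian $p$-group $Z(N)$, with kernel $C_\infty=C^1\cap C_G(R)$. Elements of finite order in such a product are $p$-elements, so the torsion group $C^1/C_\infty$ is a $p$-group. By Lemma 1, applied to the LFA group $C^1$, it is artinian. For $j\ge j_0$ we have $C_\infty\le C_j\cap C_G(N)=C_j\cap C^1\le C^1$, so this chain stabilizes. By (1), $C_j$ stabilizes. $\square$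

## 5. A Frattini argument and the normal subgroup it needs

Let $T\cong\mathbb Z/p^\infty$ lie in a $p$-subgroup $S$ of an LFA group $G$, and put $T_n=\Omega_n(T)$. Inside $N_G(S)$ all is well: the chain $N_G(S)\cap C_G(T_n)$ lies above $C_G(S)$, and $N_G(S)/C_G(S)$ is artinian by Lemma 2(b). So the natural plan is to spread this out by a Frattini argument: find a normal subgroup $F\ge S$ of $G$ in which all maximal $p$-subgroups are conjugate, take $S$ maximal, and get $G=F\,N_G(S)$.

This stops at the word "conjugate". In Section 1 the plan must fail, and it does. A normal subgroup $F\ge T$ contains the elements $(w-t\cdot w,t)(0,t)^{-1}=(w-t\cdot w,1)$, and these generate $V$; so $F=G$, where $T$ and $T'$ are maximal $p$-subgroups that are not conjugate. The next lemma proves conjugacy, but it uses (iii), the property we are after. With $F=G$ the plan is circular.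

**Lemma 5.** Let $X$ be LFA satisfying (iii), $S$ weakly Sylow in $X$. Every $p$-subgroup of $X$ is conjugate to a subgroup of $S$. The maximal $p$-subgroups of $X$ are exactly the conjugates of $S$.

*Proof.* Let $Q=\bigcup Q_i$ be a $p$-subgroup, with $Q_1\le Q_2\le\cdots$ finite.

**Step 1: compatible embeddings into $S$.** Let $\Phi_i$ be the set of homomorphisms $Q_i\to S$ induced by conjugation in $X$. It is nonempty since $S$ is weakly Sylow, and $\Phi_i/\mathrm{Inn}(S)$ is finite by Lemma 2(c). Restriction makes these finite nonempty sets an inverse system, whose limit is nonempty. So there are $\varphi_i\in\Phi_i$ with $\varphi_{i+1}|_{Q_i}$ conjugate to $\varphi_i$ under $S$. Replacing $\varphi_2,\varphi_3,\dots$ in turn by $S$-conjugates, we get $\varphi_{i+1}|_{Q_i}=\varphi_i$ for all $i$. Let $\varphi_i(x)=x^{g_i}$.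

**Step 2: one conjugating element suffices.** Here (iii) is used. By Lemma 3 there is $i_0$ with $C_X(Q_{i_0})=C_X(Q)$. For $i\ge i_0$ the elements $g_i,g_{i_0}$ act equally on $Q_{i_0}$, so $g_ig_{i_0}^{-1}\in C_X(Q_{i_0})=C_X(Q_i)$, and $\varphi_i$ is conjugation by $g_{i_0}$. Hence $Q^{g_{i_0}}\le S$.

**Step 3: maximal $p$-subgroups.** If $Q$ is maximal, so is $Q^{g_{i_0}}\le S$, which therefore equals $S$. Maximal $p$-subgroups exist by Zorn's lemma, so $S$ and its conjugates are maximal. $\square$

The circle breaks if we do not insist on $F=G$. What is needed is a normal subgroup $F$ that contains *every* $\mathbb Z/p^\infty$ of $G$, and is small enough that (iii) can be checked in $F$ directly. The quotient $G/F$ may be large and uncontrolled.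

**Proposition 6.** Let $G$ be LFA and $p'$-reduced, $O=O_p(G)$, $C=C_G(O)$, $Z=C\cap O=Z(O)$. There is $F\trianglelefteq G$ with $O\le F\le OC$ such that

(a) $F/O\cong L_1\times\cdots\times L_m$ with $L_i$ nonabelian simple LFA groups, $0\le m<\infty$;

(b) $C_{OC/O}(F/O)=1$;

(c) every subgroup $T\cong\mathbb Z/p^\infty$ of $G$ is contained in $F$;

(d) $F$ satisfies (iii).

Its proof occupies Sections 6 to 9. Assuming it, Theorem A follows at once.

*Proof of Theorem A from Proposition 6.* Let $T\cong\mathbb Z/p^\infty$ be a subgroup of $G$, and $T_n=\Omega_n(T)$. By Lemma 3 it is enough that $C_G(T_n)$ stabilizes. We apply (1) with $X=F$.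

**Step 1: inside $F$.** By (c), $T\le F$, and by (d), $F$ satisfies (iii). So $C_G(T_n)\cap F=C_F(T_n)$ stabilizes.

**Step 2: the Frattini argument.** This gives control of $G/F$. Let $S$ be a maximal $p$-subgroup of $F$ containing $T$ (Zorn). For $g\in G$, $S^g$ is again a maximal $p$-subgroup of $F$, so by Lemma 5 applied to $F$ we have $S^g=S^f$ with $f\in F$. Then $gf^{-1}\in N_G(S)$. Hence $G=F\,N_G(S)$.

**Step 3: an artinian quotient.** Put $H=F\,C_G(S)$. It is normalized by $F\le H$ and by $N_G(S)$, so $H\trianglelefteq G$. The quotient $G/H$ is an image of $N_G(S)/C_G(S)$, a torsion subgroup of $\mathrm{Aut}(S)$, so $G/H$ is artinian by Lemma 2(b).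

**Step 4: the chain modulo $F$.** Since $T_n\le S$, we have $C_G(S)\le C_G(T_n)$, so $H\le F\,C_G(T_n)$. The descending chain $F\,C_G(T_n)/H$ in the artinian group $G/H$ stabilizes. By (1), $C_G(T_n)$ stabilizes. $\square$

## 6. Minimal normal subgroups and the construction of $F$

**Lemma 7.** Let $G$ be LFA and $p'$-reduced. Every nontrivial normal subgroup $N$ of $G$ contains a minimal normal subgroup of $G$. Each minimal normal subgroup of $G$ is a finite elementary abelian $p$-group or a direct product of finitely many nonabelian simple groups, each with elements of order $p$.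

*Proof.* Let $S$ be weakly Sylow in $G$. If a normal subgroup $N'$ contains a nontrivial $p$-element, a conjugate of it lies in $S\cap N'$. So nontrivial normal subgroups meet $S$ nontrivially.

**Step 1: existence.** We use the minimal condition in $S$. Among the nontrivial normal subgroups of $G$ contained in $N$ choose $N_0$ with $S\cap N_0$ minimal. Let $M\ne1$ be generated by all $p$-elements of $N_0$; it is normal in $G$. If $1\ne M'\le M$ with $M'\trianglelefteq G$, then $S\cap M'=S\cap N_0$ by minimality. Each $p$-element of $N_0$ is $G$-conjugate into $S\cap N_0\le M'$, hence lies in $M'$. So $M'=M$, and $M$ is minimal normal.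

**Step 2: abelian minimal normal subgroups.** Let $M$ be minimal normal. Then $O_{p'}(M)\le O_{p'}(G)=1$. If $M$ is abelian, it is a $p$-group equal to $\{x\in M:x^p=1\}$ by minimality. So it is elementary abelian, and finite because it is artinian.

**Step 3: nonabelian minimal normal subgroups.** We find a simple direct factor. Let $M$ be nonabelian. Then $M$ is LFA and $p'$-reduced, so by Step 1 it has a minimal normal subgroup $R$. By minimality of $M$ in $G$, $M=\langle R^g:g\in G\rangle$, and each $R^g$ is minimal normal in $M$.

Suppose $R$ is abelian. Its $p'$-part is normal in $M$, hence trivial, so $R$ is a $p$-group. Then $M$ is generated by normal $p$-subgroups and is a $p$-group, hence discrete $p$-toral. So $1\ne Z(M)$, and by minimality $Z(M)=M$, a contradiction. So $R$ is nonabelian.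

By Zorn choose a maximal set of conjugates $R^g$ whose product $D$ is direct. Any other conjugate lies in $D$ or meets $D\trianglelefteq M$ trivially; in the latter case it could be added to the set, against maximality. So $M=D$. Normal subgroups of a direct factor $R$ are normal in $M$, so $R$ is simple. It contains elements of order $p$, since $O_{p'}(M)=1$. The number of factors is finite, because otherwise $M$ would contain an infinite elementary abelian $p$-group, which is not artinian. $\square$

*Proof of Proposition 6.* Two facts about simple LFA groups are used, both proved below. Proposition 8 says that an infinite simple LFA group is linear. Proposition 9 says that a divisible abelian group of automorphisms of a simple LFA group consists of inner automorphisms.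

**Step 1: $C/Z$ has no normal $p'$-subgroup and no normal $p$-subgroup.** This makes Lemma 7 produce only nonabelian pieces. Let $Y/Z=O_{p'}(C/Z)$; then $Y\trianglelefteq G$, and $Z$ is central in $Y$ since $Y\le C=C_G(O)$. For each finite $Y'\le Y$, the Sylow $p$-subgroup $Y'\cap Z$ is central, so $Y'=(Y'\cap Z)\times O_{p'}(Y')$ by Schur–Zassenhaus. Hence the $p'$-elements of $Y$ form a subgroup, which is normal in $G$ and so trivial. Thus every $Y'$ lies in $Z$, and $Y=Z$. So $O_{p'}(C/Z)=1$. The preimage of $O_p(C/Z)$ is a normal $p$-subgroup of $G$, contained in $O\cap C=Z$. So $O_p(C/Z)=1$.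

**Step 2: definition of $F$; parts (a) and (b).** The group $C/Z$ is LFA (Lemma 1) and $p'$-reduced. Let $\bar E$ be the product of all its minimal normal subgroups. By Lemma 7 and $O_p(C/Z)=1$ each of them is a finite direct product of nonabelian simple groups with $p$-elements. Distinct ones intersect trivially, hence commute. So each one meets the product of the others in a subgroup of its own center, which is trivial. Therefore $\bar E$ is a direct product of nonabelian simple groups with elements of order $p$, finitely many because $C/Z$ is LFA. It is characteristic in $C/Z$, so its preimage $\tilde E\le C$ is normal in $G$. Put $F=O\tilde E$. As $\tilde E\cap O=Z$, we get $F/O\cong\tilde E/Z=\bar E$; this is (a). Under $OC/O\cong C/Z$ the group $F/O$ corresponds to $\bar E$. Now $C_{C/Z}(\bar E)$ is normal in $C/Z$ and meets $\bar E$ in $Z(\bar E)=1$. If it were nontrivial, by Lemma 7 it would contain a minimal normal subgroup of $C/Z$, which lies in $\bar E$, a contradiction. This is (b).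

**Step 3: every $T\cong\mathbb Z/p^\infty$ lies in $OC$.** We show that $T$ acts on $O$ through inner automorphisms. The $p$-group $OT$ is discrete $p$-toral, and $O_0$ and $T$ lie in its abelian torus, so $T$ centralizes $O_0$. As $T$ has no nontrivial finite quotient, it acts trivially on the finite group $O/O_0$. For $t\in T$, $u\in O$ put $\delta_t(u)=u^{-1}u^t\in O_0$. Then
$$\delta_t(uv)=\delta_t(u)^v\,\delta_t(v),\qquad \delta_{ts}(u)=u^{-1}(u\,\delta_t(u))^s=\delta_s(u)\,\delta_t(u)^s=\delta_s(u)\delta_t(u).$$
For $v\in O_0$ we have $\delta_t(v)=1$ and $\delta_t(u)^v=\delta_t(u)$, so $\delta_t$ is a cocycle on $O/O_0$. The second formula then gives a homomorphism $T\to H^1(O/O_0;O_0)$ to a finite group (Lemma 2(a)), which is trivial. The coboundaries are the maps $u\mapsto u^{-1}u^a=(a^{-1})^ua$ with $a\in O_0$. So for each $t$ there is $a\in O_0$ with $u^t=u^a$ for all $u\in O$, that is, $ta^{-1}\in C$. Hence $T\le OC$.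

**Step 4: part (c).** We pass from $OC$ to $F$. The group $\bar T=TO/O\le OC/O$ acts on $F/O=\prod L_i$ and permutes the finitely many factors. It does so trivially, being divisible. Its image in each $\mathrm{Aut}(L_i)$ is divisible abelian, hence in $\mathrm{Inn}(L_i)$ by Proposition 9. So each $\bar t\in\bar T$ acts on $F/O$ as some $e\in F/O$, and $\bar te^{-1}\in C_{OC/O}(F/O)=1$ by (b). Thus $\bar T\le F/O$ and $T\le F$.

**Step 5: part (d).** Each $L_i$ is finite, hence linear, or linear by Proposition 8. So $F/O$ satisfies the descending chain condition on centralizers (Section 4). For $\mathbb Z/p^\infty\cong T\le F$, apply Lemma 4 in $F$ with $N=O$ and $R_j=\Omega_j(T)$: the chain $C_F(\Omega_j(T))$ stabilizes. Now Lemma 3 applied to $F$ gives (iii). $\square$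

## 7. Infinite simple locally finite $p$-artinian groups are linear

The input here is

(E1) the classification of finite simple groups (CFSG).

**Proposition 8.** Let $L$ be an infinite simple LFA group. Then $L$ is isomorphic to a subgroup of $GL_n(E)$ for some $n$ and some field $E$.

*Proof.* **Step 1: each finite nonabelian $Y\le L$ embeds in a finite simple section of $L$.** For $1\ne y\in L$ we have $L=\langle y^L\rangle$. So, collecting finitely many conjugating elements, there are finite $Y\le Y_1\le Y_2\le L$ with $Y\le\langle y^{Y_1}\rangle$ for all $1\ne y\in Y$, and $Y_1\le\langle y^{Y_2}\rangle$ for all $1\ne y\in Y_1$. Let $X=\langle Y_1^{Y_2}\rangle$, and let $N$ be maximal among the normal subgroups of $Y_2$ properly contained in $X$. If $1\ne y\in Y_1\cap N$, then $Y_1\le\langle y^{Y_2}\rangle\le N$ and so $X\le N$, a contradiction. So $Y_1\cap N=1$. Hence $X/N$ is a nonabelian minimal normal subgroup of the finite group $Y_2/N$, and $X/N=\Sigma_1\times\cdots\times\Sigma_t$ with $\Sigma_k$ nonabelian simple. Let $M_k=\ker(X\to\Sigma_k)$. Since $\bigcap M_k=N$ and $Y\cap N=1\neq Y$, some $M_k\not\ge Y$.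 If $1\ne y\in Y\cap M_k$, then, as $Y_1\le X$ normalizes $M_k$, $Y\le\langle y^{Y_1}\rangle\le M_k$, a contradiction. So $Y$ embeds in the finite nonabelian simple group $\Sigma_Y:=X/M_k$.

**Step 2: the $p$-rank of $\Sigma_Y$ is bounded.** Finite $p$-subgroups of $L$ are conjugate into a weakly Sylow subgroup $B$, with $B_0\cong(\mathbb Z/p^\infty)^r$. A finite $R\le B$ has $R\cap B_0$ generated by at most $r$ elements, and $|R/(R\cap B_0)|\le|B/B_0|$. So $R$ is generated by at most $d:=r+|B/B_0|$ elements. An elementary abelian $p$-subgroup of $\Sigma_Y$ is the image of a $p$-subgroup of $X$ (a Sylow subgroup of its preimage). So $\Sigma_Y$ has $p$-rank at most $d$.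

**Step 3: bounded degree and bounded Lie rank.** We use large alternating subgroups. The $p$-rank of $A_m$ is at least $\lfloor m/p\rfloor-1$: use disjoint $p$-cycles, and for $p=2$ the even products of disjoint transpositions. Let $\Sigma$ be a classical finite simple group of untwisted Lie rank $l\ge6$. We claim that $\Sigma$ contains $A_m$ for some $m\ge l-1$. Note that $m\ge5$, so $A_m$ is simple.

In types $A_l$ and ${}^2A_l$, the groups $SL_{l+1}(s)$ and $SU_{l+1}(s)$ (for the form $\sum x_ix_i^s$) contain the even permutation matrices $A_{l+1}$. In types $B_l,C_l,D_l,{}^2D_l$ (in characteristic $2$ we take type $C_l$ in place of $B_l$, the simple groups being isomorphic), the natural module contains an orthogonal sum of $m\ge l-1$ hyperbolic planes, that is, $W\oplus W^*$ with $\dim W=m$. So the isometry group contains $GL(W)\ge A_m$. As $A_m$ is perfect, it lies in the derived subgroup of the isometry group, whose quotient by its center is $\Sigma$. In all cases the simple nonabelian group $A_m$ meets the center trivially, so it embeds in $\Sigma$.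

So if $\Sigma_Y$ is classical with $l\ge6$, then $\lfloor(l-1)/p\rfloor-1\le d$. By CFSG, $\Sigma_Y$ is sporadic (or the Tits group), or alternating of bounded degree, or of Lie type of bounded Lie rank.

**Step 4: bounded linear degree.** In the first two cases there are finitely many groups, each linear over some field. In the third, $\Sigma_Y$ (twisted or not, Suzuki–Ree included) is a subgroup of a simple adjoint algebraic group $\overline{\mathbf G}$ over some $\overline{\mathbb F}_q$, of bounded rank and hence bounded dimension. Its adjoint representation is faithful on points: $\ker\mathrm{Ad}$ is a closed normal subgroup, and not all of $\overline{\mathbf G}$, because a maximal torus acts on the root spaces by the nontrivial roots. So $\ker\mathrm{Ad}$ is finite, hence central in the connected group $\overline{\mathbf G}$, hence trivial. In all cases $\Sigma_Y\le GL_n(E_Y)$ for some field $E_Y$, with $n$ independent of $Y$.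

**Step 5: an ultraproduct glues these embeddings.** As $L$ is nonabelian and locally finite, the sets $\{Y:Y\ge Y_0\}$, for $Y_0$ finite nonabelian, have the finite intersection property. So there is an ultrafilter $\mathcal U$ on the set of finite nonabelian subgroups of $L$ containing all of them. For $g\in L$ let $g_Y$ be the image of $g$ in $\Sigma_Y$ if $g\in Y$, and $g_Y=1$ otherwise. For $g,h\in L$ the set of $Y$ containing both is in $\mathcal U$, and there $(gh)_Y=g_Yh_Y$; if $g\ne1$, then $g_Y\ne1$ for all $Y\ni g$. So $g\mapsto(g_Y)$ is an injective homomorphism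
$$L\to\Bigl(\prod GL_n(E_Y)\Bigr)/\mathcal U=GL_n\Bigl(\prod E_Y/\mathcal U\Bigr).\qquad\square$$

## 8. Infinite simple groups as unions of fixed-point groups

The remaining task is to show that divisible groups of automorphisms are inner. First we see why on $L=PSL_2(K)$, with $K$ an infinite algebraic extension of $\mathbb F_q$, $q$ prime. By a textbook theorem $\mathrm{Aut}(L)=PGL_2(K)\rtimes\mathrm{Aut}(K)$. Let $T\le\mathrm{Aut}(L)$ be divisible abelian. The group $\mathrm{Aut}(K)=\mathrm{Gal}(K/\mathbb F_q)$ is profinite, hence residually finite, so $T$ maps trivially to it, and $T\le PGL_2(K)$. The index $|PGL_2(K):PSL_2(K)|=|K^\times:(K^\times)^2|$ is at most $2$, since any two elements of $K^\times$ lie in a finite cyclic subgroup. So $T\le PSL_2(K)$. Two things killed the outer part: a profinite Galois group, and a finite remainder. In general we produce both from representation theory. This needs an explicit form of $L$, and the following inputs. Algebraic groups are identified with their groups of points over an algebraically closed field.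

(E2) (Belyaev 1984; Borovik, *Sib. Math. J.* 24 (1983); Hartley–Shute, *Quart. J. Math.* 35 (1984); Thomas, *Arch. Math.* 41 (1983)) An infinite simple locally finite *linear* group is an (adjoint) Chevalley group or twisted Chevalley group over an infinite locally finite field $K$. That is, it is the subgroup $\langle U(K),U^-(K)\rangle$ of the adjoint group, where $U,U^-$ are the standard opposite maximal unipotent subgroups, or the subgroup $\langle U(K)^\chi,U^-(K)^\chi\rangle$, where $\chi$ is the usual twisting automorphism (the cases are listed below).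

(E3) (Steinberg; see *Mem. AMS* 80 (1968), §12, and Gorenstein–Lyons–Solomon, *The Classification of the Finite Simple Groups, No. 3*, Sections 2.2, 2.3, 6.1) Let $\mathbf G$ be a simply connected simple algebraic group over $\overline{\mathbb F}_q$, and $\sigma$ a Steinberg endomorphism (so $\mathbf G^\sigma$ is finite). If $\sigma$ stabilizes the standard $U,U^-$, then $\mathbf G^\sigma=\langle U^\sigma,(U^-)^\sigma\rangle$. All but finitely many isomorphism types of groups $\mathbf G^\sigma$ (for fixed $\mathbf G$) are quasisimple with trivial Schur multiplier.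

(E4) (Steinberg, *Nagoya Math. J.* 22 (1963); *Mem. AMS* 80, Thm 13.3) With $\mathbf G$ split over $\mathbb F_q$ and $\phi$ its $q$-Frobenius, $q$ prime, the irreducible rational $\mathbf G$-modules are the twisted tensor products $\bigotimes_jV(\lambda_j)^{(q^j)}$ with $\lambda_j$ $q$-restricted, where $^{(q^j)}$ is pull-back along $\phi^j$. If $\sigma$ is a Steinberg endomorphism with $\sigma(x_a(t))=x_{a'}(c_at^{q_\sigma(a)})$ on root subgroups, then every irreducible $\overline{\mathbb F}_q\mathbf G^\sigma$-module is the restriction of an irreducible rational $\mathbf G$-module; and if $0\le\langle\lambda,a^\vee\rangle<q_\sigma(a)$ for all simple roots $a$, then $V(\lambda)|_{\mathbf G^\sigma}$ is irreducible.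

(E5) For a connected semisimple algebraic group $\mathbf D$, $\mathrm{Aut}_{alg}(\mathbf D)/\mathrm{Inn}(\mathbf D)$ is finite.

(E6) A central extension $E\to L$ with $H_1(E;\mathbb Z)=H_2(E;\mathbb Z)=0$ is the universal central extension of $L$. Hence automorphisms of $L$ lift uniquely to $E$.

Let $L$ be an infinite simple LFA group. By Proposition 8 and (E2) it is a Chevalley or twisted Chevalley group over an infinite locally finite field $K$, of characteristic $q$ say. Put $k=\overline{\mathbb F}_q\supseteq K$. Let $\mathbf G$ be the simply connected simple algebraic $k$-group of the given type, split over $\mathbb F_q$, with $q$-Frobenius $\phi$ and root subgroups $x_a(t)$; let $\overline{\mathbf G}=\mathbf G/Z(\mathbf G)$. We claim that there are a Steinberg endomorphism $\sigma$ of $\mathbf G$ and integers $m_1\mid m_2\mid\cdots$, $m_i\to\infty$, with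
$$L=\bigcup_iL_i,\quad L_i=\text{image of }\widehat G_i:=\mathbf G^{\sigma_i}\text{ in }\overline{\mathbf G},\quad\sigma_i=\sigma^{m_i},\quad\min_aq_{\sigma_i}(a)\to\infty.\tag{2}$$

**Step 1: reduction to finite fields.** We write $L$ as a union of groups over finite fields. Let $K=\bigcup K_i$ with $K_i$ finite and increasing. A finite subfield of $K$ is determined by its order, so subfields of $K$ are invariant under all automorphisms of $K$. The projection $\mathbf G\to\overline{\mathbf G}$ is bijective on $U$ and on $U^-$, compatibly with the $x_a(t)$ and with $\chi$ (put $\chi=1$ in the untwisted case). Also $U(K)^\chi=\bigcup_iU(K_i)^\chi$, and likewise for $U^-$. So $L$ is the union of the images of $\langle U(K_i)^\chi,U^-(K_i)^\chi\rangle\le\mathbf G(K_i)$. It remains to find $\sigma_i=\sigma^{m_i}$, stabilizing $U$ and $U^-$, such that $\mathbf G^{\sigma_i}$ is the group of $\chi$-fixed points of $\mathbf G(K_i)$; then $\langle U(K_i)^\chi,U^-(K_i)^\chi\rangle=\mathbf G^{\sigma_i}$ by (E3).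

**Step 2: the four cases.** We now name $\sigma$ in each case. Write $\phi_s=\phi^e$ for $s=q^e$.

* *Untwisted.* Take $\sigma=\phi$ and $|K_i|=q^{m_i}$; then $q_{\sigma_i}(a)=q^{m_i}$.
* *Twist of order 2.* Here $\chi=\gamma\tau$, with $\gamma$ the graph automorphism of order $2$, which commutes with $\phi$, and $\tau\in\mathrm{Aut}(K)$ of order $2$. Drop finitely many $i$ so that $\tau|_{K_1}\ne1$. Then $K_i=\mathbb F_{s_i^2}$ and $\tau|_{K_i}$ is $c\mapsto c^{s_i}$. On $\mathbf G(K_i)$ the map $\chi$ is $\gamma\phi_{s_i}$, and $(\gamma\phi_{s_i})^2=\phi_{s_i}^2$ has fixed points $\mathbf G(K_i)$; so $\mathbf G(K_i)^\chi=\mathbf G^{\gamma\phi_{s_i}}$. Write $s_i=s_1^{m_i}$. On $K_1=\mathbb F_{s_1^2}$ the map $\tau$ is $c\mapsto c^{s_1^{m_i}}$, and $\tau|_{K_1}\ne1$ forces $m_i$ odd. So $\gamma\phi_{s_i}=(\gamma\phi_{s_1})^{m_i}$. Take $\sigma=\gamma\phi_{s_1}$; $q_{\sigma_i}(a)=s_i$.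
* *Type ${}^3D_4$.* Here $\chi=\gamma\tau$ with $\gamma,\tau$ of order $3$; again let $\tau|_{K_1}\ne1$. Then $K_i=\mathbb F_{s_i^3}$ and $\tau|_{K_i}=\phi_{s_i}^{\epsilon_i}$ with $\epsilon_i=\pm1$. Replacing $\chi$ by $\chi^{-1}=\gamma^{-1}\tau^{-1}$, which has the same fixed points, and renaming, we may assume $\epsilon_1=1$. On $\mathbf G(K_i)$ the fixed points of $\chi$ are those of $\chi^{\epsilon_i}=\gamma^{\epsilon_i}\phi_{s_i}$. Since $(\gamma^{\epsilon_i}\phi_{s_i})^3=\phi_{s_i}^3$, they form $\mathbf G^{\gamma^{\epsilon_i}\phi_{s_i}}$. Write $s_i=s_1^{m_i}$. Comparing the two descriptions of $\tau$ on $K_1$ gives $\epsilon_im_i\equiv1$, that is, $m_i\equiv\epsilon_i$ mod $3$. So $\gamma^{\epsilon_i}\phi_{s_i}=(\gamma\phi_{s_1})^{m_i}$. Take $\sigma=\gamma\phi_{s_1}$; $q_{\sigma_i}(a)=s_i$.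
* *Suzuki–Ree* ($q=2$: $B_2,F_4$; $q=3$: $G_2$). Here $\chi=\psi\theta$, where $\psi(x_a(t))=x_{a'}(\pm t^{\lambda(a)})$ with $\lambda(a)=1$ and $\lambda(a)=q$ on the two root lengths, which are interchanged by $a\mapsto a'$; $\psi^2=\phi$; and $\theta\in\mathrm{Aut}(K)$ satisfies $\theta^2=\phi^{-1}$ on $K$. Let $|K_i|=q^{d_i}$. The generator $\phi^{-1}$ of the cyclic group $\mathrm{Aut}(K_i)$ of order $d_i$ is a square, so $d_i$ is odd and $\theta|_{K_i}=\phi^{(d_i-1)/2}$. So $\chi=\psi^{d_i}$ on $\mathbf G(K_i)$, and since $(\psi^{d_i})^2=\phi^{d_i}$, $\mathbf G(K_i)^\chi=\mathbf G^{\psi^{d_i}}$. Take $\sigma=\psi$ and $m_i=d_i$; $q_{\sigma_i}(a)=q^{(d_i-1)/2}\lambda(a)$.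

In each case $K_i\le K_{i+1}$ gives $m_i\mid m_{i+1}$, and $|K_i|\to\infty$ gives $m_i\to\infty$ and $\min_aq_{\sigma_i}(a)\to\infty$. This proves (2).

**Step 3: the universal central extension.** It provides a group on which both $\mathrm{Aut}(L)$ and the representations of $\mathbf G$ live. The $\widehat G_i$ increase and $|\widehat G_i|\to\infty$. So after dropping finitely many $i$, by (E3) all $\widehat G_i$ are quasisimple with trivial Schur multiplier. Dropping finitely many more, all of the finitely many $q$-restricted weights $\lambda$ satisfy $\langle\lambda,a^\vee\rangle<q_{\sigma_i}(a)$ for all simple $a$ and all $i$. Put $\widehat G=\bigcup\widehat G_i$. Homology commutes with direct limits, so $H_1(\widehat G)=H_2(\widehat G)=0$. The map $\widehat G\to L$ is onto with central kernel $\widehat G\cap Z(\mathbf G)$, so it is the universal central extension (E6). Hence $\mathrm{Aut}(L)$ acts on $\widehat G$; write $\hat x$ for the lift of $x$.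

**Step 4: $\widehat G$ has no proper subgroup of finite index.** It is enough to treat a normal one, $N$. Its image in the infinite simple group $L$ is normal of finite index, hence equals $L$. So $\widehat G=N\cdot(\widehat G\cap Z(\mathbf G))$, and $\widehat G=[\widehat G,\widehat G]=[N,N]\le N$.

## 9. Divisible groups of automorphisms of simple groups are inner

**Proposition 9.** Let $L$ be a simple LFA group and $T\le\mathrm{Aut}(L)$ a divisible abelian group. Then $T\le\mathrm{Inn}(L)$.

*Proof.* If $L$ is finite (in particular if it is abelian, hence of prime order), then $T$ is finite and divisible, so $T=1$. Let $L$ be infinite, with the notation of Section 8.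

**Step 1: representations of least dimension, and the Galois action.** We set up a set on which $T$ and a profinite group act. Let $n$ be the least dimension of a nontrivial irreducible rational $\mathbf G$-module. As $\mathbf G$ is perfect, $n>1$. Let $\Lambda$ be the finite set of $q$-restricted $\lambda$ with $\dim V(\lambda)=n$, and for $\lambda\in\Lambda$ let $\rho_\lambda:\mathbf G\to GL_n(k)$ afford $V(\lambda)$. Let $\mathrm{Fr}$ be the map $c\mapsto c^q$ on $k$, applied to matrix entries. Then
$$\mathrm{Fr}\circ\rho_\lambda\cong\rho_\lambda\circ\phi.\tag{3}$$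
To see this, note $k[\mathbf G]=k\otimes\mathbb F_q[\mathbf G]$, and for $f=\sum c_l\otimes f_l$ put $f^{(1)}=\sum c_l^q\otimes f_l$. Since $f_l(\phi(g))=f_l(g)^q$, we have $\mathrm{Fr}\circ f=f^{(1)}\circ\phi$. So $\mathrm{Fr}\circ\rho_\lambda=\rho^{(1)}\circ\phi$, where $\rho^{(1)}$ has entries in $k[\mathbf G]$. It is a homomorphism because $\phi$ is bijective, and it is irreducible because $\mathrm{Fr}\circ\rho_\lambda$ is. On the split maximal torus, where $\phi(t)=t^q$, a weight $\mu$ of $\rho_\lambda$ gives $\mathrm{Fr}(\mu(t))=\mu(t)^q=\mu(\phi(t))$. So $\rho^{(1)}$ has the same weights as $\rho_\lambda$, hence the same highest weight, and $\rho^{(1)}\cong\rho_\lambda$. This is (3).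

By (E4) an irreducible rational module of dimension $n$ is a twisted tensor product. Two nontrivial factors would give dimension at least $n^2>n$, so it is some $V(\lambda)^{(q^j)}$ with $\lambda\in\Lambda$; by (3), applied $j$ times, it is afforded by $\mathrm{Fr}^j\circ\rho_\lambda$. In particular $\Lambda\ne\varnothing$.

Let $\Gamma=\mathrm{Gal}(k/\mathbb F_q)$, an abelian profinite group containing $\mathrm{Fr}$. Let $I$ be the set of isomorphism classes of irreducible representations $\widehat G\to GL_n(k)$. The group $\Gamma$ acts on $I$ by $\gamma[\rho]=[\gamma\circ\rho]$, and $\mathrm{Aut}(L)$ acts by $x[\rho]=[\rho\circ\hat x^{-1}]$. These actions commute.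

**Step 2: $I/\Gamma$ is finite.** This is what forces $T$ to act through $\Gamma$. Let $[\rho]\in I$. By Burnside's theorem the span of $\rho(\widehat G)$ is $M_n(k)$, so there is $i(\rho)$ such that the span of $\rho(\widehat G_i)$ is $M_n(k)$ for $i\ge i(\rho)$. For these $i$ the restriction $\rho|_{\widehat G_i}$ is irreducible. By (E4) and Step 1 it is isomorphic to $\mathrm{Fr}^j\circ\rho_\lambda|_{\widehat G_i}$ for some $\lambda\in\Lambda$, $j\ge0$. Put
$$\Gamma_{\lambda,i}=\{\gamma\in\Gamma:\rho|_{\widehat G_i}\cong\gamma\circ\rho_\lambda|_{\widehat G_i}\}.$$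
Membership of $\gamma$ depends only on the restriction of $\gamma$ to the finite field generated by the entries of $\rho_\lambda(\widehat G_i)$, so $\Gamma_{\lambda,i}$ is closed. It decreases with $i$, and $\bigcup_\lambda\Gamma_{\lambda,i}\ne\varnothing$ for all $i$. As $\Lambda$ is finite, some $\lambda$ has $\Gamma_{\lambda,i}\ne\varnothing$ for infinitely many $i$, hence for all $i$. By compactness there is $\gamma\in\bigcap_i\Gamma_{\lambda,i}$.

For $i\ge i(\rho)$ the intertwiners over $\widehat G_i$ between $\rho$ and $\gamma\circ\rho_\lambda$ are unique up to scalars (Schur), and an intertwiner over $\widehat G_{i+1}$ is one over $\widehat G_i$. So one intertwiner works for all $i$, and $\rho\cong\gamma\circ\rho_\lambda|_{\widehat G}$. Hence $|I/\Gamma|\le|\Lambda|$.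

**Step 3: $T$ fixes a point of $I$.** Here divisibility meets the profinite group. Fix $\lambda_0\in\Lambda$ and put $\rho_0=\rho_{\lambda_0}$. By (E4) and our choice of the $i$, $\rho_0|_{\widehat G_i}$ is irreducible for all $i$; so $[\rho_0|_{\widehat G}]\in I$, and we write $[\rho_0]$ for it. The group $T$ has no nontrivial finite quotient, so it acts trivially on the finite set $I/\Gamma$: for $x\in T$ we have $x[\rho_0]=\gamma_x[\rho_0]$ with $\gamma_x\in\Gamma$. Let $\Gamma_0$ be the stabilizer of $[\rho_0]$ in $\Gamma$. By the intertwiner argument of Step 2, $\Gamma_0=\bigcap_i\{\gamma:\gamma\circ\rho_0|_{\widehat G_i}\cong\rho_0|_{\widehat G_i}\}$, an intersection of closed sets, so $\Gamma_0$ is closed. As the actions commute,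
$$xy[\rho_0]=x\gamma_y[\rho_0]=\gamma_yx[\rho_0]=\gamma_y\gamma_x[\rho_0],$$
and since $\Gamma$ is abelian, $x\mapsto\gamma_x\Gamma_0$ is a homomorphism from $T$ to the profinite group $\Gamma/\Gamma_0$. Profinite groups are residually finite and $T$ has no nontrivial finite quotient, so the homomorphism is trivial. Thus $T$ fixes $[\rho_0]$: for $x\in T$ there is $A_x\in GL_n(k)$, unique up to scalars, with
$$\rho_0(\hat x(g))=A_x\rho_0(g)A_x^{-1}\qquad(g\in\widehat G).\tag{4}$$

**Step 4: $x\in T$ acts on $L$ as conjugation by an element of $\overline{\mathbf G}$.** We show that $A_x$ can be taken in $\rho_0(\mathbf G)$. Let $\mathbf D$ be the Zariski closure of $\rho_0(\widehat G)$; then $\mathbf D\le\rho_0(\mathbf G)$, which is closed. The group $\mathbf D$ is connected, because $\widehat G$ has no proper subgroup of finite index. Its unipotent radical is trivial, because the fixed space of the radical on $k^n$ is nonzero and $\mathbf D$-invariant, and $\mathbf D$ is irreducible. It is perfect, because $[\mathbf D,\mathbf D]$ is closed and contains $\rho_0([\widehat G,\widehat G])=\rho_0(\widehat G)$. So $\mathbf D$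 is semisimple.

By (4), $A_x$ normalizes $\rho_0(\widehat G)$, hence $\mathbf D$, and $A_{xy}$ is a scalar multiple of $A_xA_y$. This gives a homomorphism from $T$ to $\mathrm{Aut}_{alg}(\mathbf D)/\mathrm{Inn}(\mathbf D)$, finite by (E5); so it is trivial. Hence there is $d_x\in\mathbf D$ acting on $\mathbf D$ as $A_x$ does, and $A_xd_x^{-1}$ is scalar by Schur. We may take $A_x=d_x=\rho_0(g_x)$ with $g_x\in\mathbf G$. The group $\ker\rho_0$ is a proper closed normal subgroup of the simple algebraic group $\mathbf G$, so it is finite and $\ker\rho_0\le Z(\mathbf G)$. Now (4) gives $\hat x(g)\in g_xgg_x^{-1}Z(\mathbf G)$ for $g\in\widehat G$. Thus $x$ acts on $L\le\overline{\mathbf G}$ as conjugation by the image $\bar g_x$ of $g_x$, and $\bar g_x\in N_{\overline{\mathbf G}}(L)$.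

**Step 5: $C_{\overline{\mathbf G}}(L_i)=1$ for all $i$.** This will make $\bar g_x$ unique. Let $\bar g$, the image of $g\in\mathbf G$, centralize $L_i$. Then $h\mapsto[g,h]$ is a homomorphism $\widehat G_i\to Z(\mathbf G)$, trivial as $\widehat G_i$ is perfect. So $\rho_0(g)$ centralizes the irreducible group $\rho_0(\widehat G_i)$ and is scalar, whence $[g,\mathbf G]\le\ker\rho_0\le Z(\mathbf G)$. Then $h\mapsto[g,h]$ is a homomorphism $\mathbf G\to Z(\mathbf G)$, trivial since $\mathbf G$ is perfect. So $g\in Z(\mathbf G)$ and $\bar g=1$.

**Step 6: $|N_{\overline{\mathbf G}}(L):L|\le|Z(\mathbf G)|<\infty$.** This is the finite remainder. Let $\bar g\in N_{\overline{\mathbf G}}(L)$. As $L_1$ is finite, $\bar gL_1\bar g^{-1}\le L_j$ for some $j$. For $j'\ge j$ the endomorphism $\sigma_{j'}$ fixes $L_{j'}$ elementwise, and $L_{j'}$ contains $L_1$ and $\bar gL_1\bar g^{-1}$. Applying $\sigma_{j'}$ to $\bar gh\bar g^{-1}$ for $h\in L_1$ gives $\bar g^{-1}\sigma_{j'}(\bar g)\in C_{\overline{\mathbf G}}(L_1)=1$. So any finite set of elements of $N_{\overline{\mathbf G}}(L)$ lies in $\overline{\mathbf G}^{\sigma_j}$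 for large $j$.

Next, $|\overline{\mathbf G}^{\sigma_j}:L_j|\le|Z(\mathbf G)|$. Indeed, $\bar g\mapsto g^{-1}\sigma_j(g)$ is a well-defined map $\overline{\mathbf G}^{\sigma_j}\to Z(\mathbf G)/\{z^{-1}\sigma_j(z):z\in Z(\mathbf G)\}$. It is a homomorphism, since $(gh)^{-1}\sigma_j(gh)=h^{-1}\,g^{-1}\sigma_j(g)\,\sigma_j(h)$ and $g^{-1}\sigma_j(g)$ is central. If $g^{-1}\sigma_j(g)=z^{-1}\sigma_j(z)$, then $gz^{-1}\in\mathbf G^{\sigma_j}$, so the kernel is $L_j$. Therefore, among any $|Z(\mathbf G)|+1$ elements of $N_{\overline{\mathbf G}}(L)$, two lie in the same coset of some $L_j\le L$, and the bound follows.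

**Step 7: conclusion.** Since $C_{\overline{\mathbf G}}(L)=1$ by Step 5, $\bar g_x$ is determined by $x$, and $x\mapsto\bar g_x$ is a homomorphism $T\to N_{\overline{\mathbf G}}(L)$. Its composite into the finite group $N_{\overline{\mathbf G}}(L)/L$ is trivial, as $T$ is divisible. So $\bar g_x\in L$ for all $x\in T$, and $T\le\mathrm{Inn}(L)$. $\square$

Propositions 8 and 9 complete the proof of Proposition 6, and with it the proof of Theorem A.

## 10. Dividing out $O_{p'}(G)$ preserves fusion

*Proof of Theorem B.* Let $K=O_{p'}(G)$, $\bar G=G/K$, $\bar S=SK/K$.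

**Step 1: $\bar G$ is strongly $p$-artinian and $\bar S$ is weakly Sylow.** The preimage in $G$ of a normal $p'$-subgroup of $\bar G$ is a normal $p'$-subgroup, hence equal to $K$. So $\bar G$ is $p'$-reduced. It is LFA by Lemma 1, hence strongly $p$-artinian by Theorem A. Since $S\cap K=1$, the projection $\pi:S\to\bar S$ is an isomorphism. By Lemma 1 each finite $p$-subgroup of $\bar G$ is the image of a finite $p$-subgroup of $G$, which is conjugate into $S$. So $\bar S$ is weakly Sylow in $\bar G$.

**Step 2: $\pi$ identifies the fusion systems.** Let $\varphi:P\to Q$ be an injective homomorphism, $P,Q\le S$. If $\varphi$ is a morphism of $\overline{\mathcal F}_S(G)$, then on each finite $R\le P$ it is conjugation by some $g\in G$, and $\pi\varphi\pi^{-1}$ is conjugation by $gK$ on $\pi(R)$. So $\pi\varphi\pi^{-1}$ is a morphism of $\overline{\mathcal F}_{\bar S}(\bar G)$.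

Conversely, assume the latter. Let $R\le P$ be finite, $R'=\varphi(R)$, and let $g\in G$ satisfy $r^gK=\varphi(r)K$ for all $r\in R$. Then $R^gK=R'K$, and $X=\langle R^g,R'\rangle\le R'K$ is finite. The normal $p'$-subgroup $X\cap K$ satisfies $X=R^g(X\cap K)=R'(X\cap K)$, so $R^g$ and $R'$ are Sylow $p$-subgroups of $X$. They are conjugate in $X=R^g(X\cap K)$, hence by some $x\in X\cap K$: $R^{gx}=R'$. For $r\in R$ we have $r^{gx}\equiv r^g\equiv\varphi(r)$ mod $K$, with $r^{gx},\varphi(r)\in R'$ and $R'\cap K=1$. So $r^{gx}=\varphi(r)$, and $\varphi|_R$ is conjugation by $gx$. Hence $\varphi$ is a morphism of $\overline{\mathcal F}_S(G)$.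

**Step 3: realizability.** So $\overline{\mathcal F}_S(G)\cong\overline{\mathcal F}_{\bar S}(\bar G)$ with $\bar G$ strongly $p$-artinian, and LF-realizable implies LFS-realizable. The converse is trivial. $\square$

By Theorem A no $p'$-reduced locally finite $p$-artinian group fails to be strongly $p$-artinian, and by Theorem B no fusion system is LF-realizable but not LFS-realizable. The conjecture is false in both parts.

## 11. The $p'$-kernel, conjugacy, and the limits of the chain condition

*Proof of Theorem C.* **Step 1: part 1.** We compare centralizers in $G$ and in $G/K$. For a finite $p$-subgroup $P\le G$,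
$$C_{G/K}(PK/K)=C_G(P)K/K.$$
The inclusion "$\ge$" is clear. If $gK$ centralizes $PK/K$, then $P$ and $P^g$ are Sylow in the finite group $\langle P,P^g\rangle\le PK$, and as in Step 2 of Section 10, $P^{gx}=P$ for some $x\in K$. The element $gx$ acts trivially on $PK/K$ and normalizes $P$, and $P\cap K=1$; so $gx\in C_G(P)$.

Let $\mathbb Z/p^\infty\cong T\le G$ and $T_n=\Omega_n(T)$. By Theorem B, $G/K$ satisfies (iii), so $C_G(T_n)K/K=C_{G/K}(T_nK/K)$ always stabilizes. By (1) with $X=K$, the chain $C_G(T_n)$ stabilizes if $C_K(T_n)=C_G(T_n)\cap K$ does, and the converse is clear. Apply Lemma 3.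

**Step 2: part 2.** Let $K=1$. By Theorem A, $G$ satisfies (iii), so the existence of $P_0$ is Lemma 3. By Lemma 5 the maximal $p$-subgroups are exactly the conjugates of any given weakly Sylow subgroup. So they are all conjugate, they are weakly Sylow, and every weakly Sylow subgroup is maximal. For the last assertion, let $\varphi:P\to Q$ be a morphism of $\overline{\mathcal F}_S(G)$, let $P=\bigcup P_i$ with $P_i$ finite and increasing, and let $\varphi|_{P_i}$ be conjugation by $g_i$. Choose $i_0$ with $C_G(P_{i_0})=C_G(P)$. For $i\ge i_0$, $g_ig_{i_0}^{-1}\in C_G(P_{i_0})=C_G(P_i)$, so $\varphi|_{P_i}$ is conjugation by $g_{i_0}$. Hence so is $\varphi$.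

**Step 3: part 3, "$p'$-reduced" is needed.** We repeat Section 1 for an arbitrary prime $p$. Let $r\ne p$ be a prime, $k=\overline{\mathbb F}_r$, $T\cong\mathbb Z/p^\infty$ the group of elements of $p$-power order in $k^\times$, $V=\bigoplus_{n\ge0}ke_n$ with $t\cdot e_n=t^{p^n}e_n$, and $G=V\rtimes T$. As in Section 1, $G$ is locally finite, and its $p$-subgroups embed in $G/V\cong T$; so $G$ is LFA. A generator $t$ of $\Omega_m(T)$ fixes $e_n$ exactly when $n\ge m$. So $C_V(\Omega_m(T))=\bigoplus_{n\ge m}ke_n$ descends strictly, and so does $C_G(\Omega_m(T))=C_V(\Omega_m(T))\,T$. Thus (iii) fails. Here $O_{p'}(G)=V\ne1$.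

**Step 4: part 3, "finite $p$-subgroups" is needed.** We construct a $p'$-reduced LFA group with an infinite strictly descending chain of centralizers of finite subgroups generated by $p$-elements. Let $q\ge5$ be a prime with $q\equiv1$ mod $p$, and let $l_1,l_2,\dots$ be distinct odd primes different from $p$. Put $K_j=\mathbb F_{q^{l_1\cdots l_j}}$ and $K_\infty=\bigcup K_j$. Let $A=\bigoplus_i\mathbb Z/l_i$ be the torsion subgroup of $\mathrm{Gal}(K_\infty/\mathbb F_q)=\prod_i\mathbb Z/l_i$, and put $G=PSL_2(K_\infty)\rtimes A$.

*$G$ is LFA.* It is locally finite, since each $PSL_2(K_j)$ is $A$-invariant and finite and $A$ is locally finite. For $m$ prime to $p$,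
$$\frac{q^{2m}-1}{q^2-1}=1+q^2+\cdots+q^{2(m-1)}\equiv m\not\equiv0\pmod p,$$
so $q^{2m}-1$ and $q^2-1$ have the same $p$-part. Since $|PSL_2(q^m)|=q^m(q^{2m}-1)/2$ and $q\ne p$, the orders of finite $p$-subgroups of $PSL_2(K_\infty)$ are bounded. As $A$ is a $p'$-group, all $p$-subgroups of $G$ lie in $PSL_2(K_\infty)$, and so they are finite.

*$G$ is $p'$-reduced.* First, $C_G(PSL_2(K_\infty))=1$. If $ga$ centralizes $PSL_2(K_\infty)$, with $g\in PSL_2(K_\infty)$ and $a\in A$, then, since $a$ fixes $PSL_2(\mathbb F_q)$ elementwise, $g$ centralizes $PSL_2(\mathbb F_q)$. So $g=1$; then $a$ acts trivially on $PSL_2(K_\infty)$, hence on $K_\infty$, and $a=1$. Next, $p$ divides $|PSL_2(\mathbb F_q)|=q(q^2-1)/2$: for $p$ odd because $p\mid q-1$, and for $p=2$ because $8\mid q^2-1$. So the simple group $PSL_2(K_\infty)$ has elements of order $p$. A normal $p'$-subgroup of $G$ meets it trivially, hence centralizes it, hence is trivial.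

*The chain.* The finite simple groups $R_j=PSL_2(K_j)$ have order divisible by $p$, so they are generated by their $p$-elements. They increase with $j$, so $C_G(R_j)$ descends. The intersection $C_G(R_j)\cap A$ consists of the elements of $A$ that are trivial on $K_j$, so it equals $\bigoplus_{i>j}\mathbb Z/l_i$. These intersections descend strictly, hence so does $C_G(R_j)$. $\square$
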